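\title{The directed set $\omega^{\omega_1}$ need not be Tukey-top}

\begin{abstract}
We show that ZFC does not decide whether the set $\omega^{\omega_1}$ of all functions from $\omega_1$ to $\omega$, ordered pointwise, is Tukey equivalent to $[2^{\aleph_1}]^{<\omega}$. The equivalence follows from CH. For the other direction we start from GCH and an uncountable cardinal $\theta$ and build a ccc extension in which $\mathrm{MA}_\theta$ holds, $2^\theta\ge\theta^{++}$, and any $\theta^{++}$ functions from $\theta$ to $\omega$ contain an infinite pointwise bounded subfamily. The forcing is an iteration in which each iterand depends on at most $\theta$ earlier coordinates. We also show that $\mathrm{MA}_{\omega_1}+\mathfrak c=2^{\aleph_1}=\aleph_3$ does not decide the question, and that a negative answer together with $2^{\aleph_1}=\aleph_2$ makes $\omega_2$ inaccessible in $L$.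
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{directed set} is a nonempty partial order $D$ in which any two elements have an upper bound. A subset of $D$ is \emph{bounded} if it has an upper bound in $D$, and \emph{cofinal} if every element of $D$ lies below one of its elements. For directed sets $D$ and $E$ we write $D\le_T E$ (\emph{Tukey reducibility}) if some map $\phi:D\to E$ sends unbounded sets to unbounded sets; such a $\phi$ is a \emph{Tukey map}. Equivalently, some map $\psi:E\to D$ sends cofinal sets to cofinal sets. We write $D\equiv_T E$ if $D\le_T E$ and $E\le_T D$. The relation compares how hard it is to be cofinal: if $D\le_T E$, then $\psi$ turns a smallest cofinal subset of $E$ into a cofinal subset of $D$, so the cofinality of $D$ is at most that of $E$. Below we use only the definition by Tukey maps.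

Every finite subset of a directed set is bounded. In the set $[\kappa]^{<\omega}$ of finite subsets of a cardinal $\kappa$, ordered by inclusion, nothing else is: a family bounded by $F$ consists of subsets of the finite set $F$. This gives Tukey's theorem, that $D\le_T[\kappa]^{<\omega}$ whenever $|D|\le\kappa$: an unbounded subset of $D$ is infinite, so any injection $D\to[\kappa]^{<\omega}$ is a Tukey map. A directed set $D$ is \emph{Tukey-top} if $D\equiv_T[|D|]^{<\omega}$, that is, if it is as complicated as its cardinality allows.

For an infinite cardinal $\mu$ let $\omega^\mu$ be the set of all functions $\mu\to\omega$, where $f\le g$ means $f(\alpha)\le g(\alpha)$ for all $\alpha<\mu$. A family in $\omega^\mu$ is bounded exactly when it takes finitely many values at each coordinate. Since $|\omega^\mu|=2^\mu$, the set $\omega^\mu$ is Tukey-top if and only if $[2^\mu]^{<\omega}\le_T\omega^\mu$. The question we answer comes from Benhamou, Moore and Serafin \cite{BMS}: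
\begin{quote}
\emph{Does ZFC prove that $\omega^{\omega_1}$ is Tukey-top?}
\end{quote}
The following lemma removes the Tukey order from the question.

\begin{lemma}\label{lem:reform}
Let $E$ be a directed set and $\kappa$ a cardinal. Then $[\kappa]^{<\omega}\le_T E$ if and only if there is a map $f:\kappa\to E$ such that $f[A]$ is unbounded for every infinite $A\subseteq\kappa$. In particular, if $[\kappa]^{<\omega}\le_T E$ and $\rho\le\kappa$, then $[\rho]^{<\omega}\le_T E$.
\end{lemma}

\begin{proof}
If $\phi$ is a Tukey map, put $f(\xi)=\phi(\{\xi\})$. For infinite $A$ the family $\{\{\xi\}:\xi\in A\}$ is infinite, hence unbounded, and $f[A]$ is its image under $\phi$. Conversely, given $f$, let $\phi(F)$ be an upper bound of the finite set $f[F]$. If $\mathcal U\subseteq[\kappa]^{<\omega}$ is unbounded, then $A=\bigcup\mathcal U$ is infinite, and an upper bound of $\phi[\mathcal U]$ would be an upper bound of $f[A]$. For the last statement, restrict $f$ to $\rho$.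
\end{proof}

So the question is whether there must be $2^{\aleph_1}$ functions $\omega_1\to\omega$ such that any infinitely many of them take infinitely many values at some coordinate. With countably many coordinates the analogous statement is false (Example~\ref{ex:baire}). With $\aleph_1$ coordinates there is room to give a countable subfamily a coordinate of its own, at which its members receive distinct values. This idea produces $\aleph_1$ such functions in ZFC (Example~\ref{ex:omega1}) and $2^{\aleph_1}$ of them under CH (Theorem~\ref{thm:comp}(a)), and Cohen forcing produces as many as one likes (Example~\ref{ex:cohen}). One would therefore guess that the answer is yes. The reason for doubt is a count: if CH fails, even a countably infinite subfamily has more than $\aleph_1$ infinite subsets, and only $\aleph_1$ coordinates are available to make them unbounded. The answer is no.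

\begin{theorem}\label{thm:main}
Assume GCH in $V$. Let $\theta$ be an uncountable cardinal, $\kappa=\theta^{++}$, and $\lambda\ge\kappa$ a regular cardinal. There is a ccc forcing $P_\lambda$ such that, for every $P_\lambda$-generic filter $G$, the following hold in $V[G]$.
\begin{enumerate}
\item[(1)] $\mathrm{MA}_\theta$ holds, and $2^\mu=\lambda$ for all $\omega\le\mu<\lambda$.
\item[(2)] For every $\langle f_\xi:\xi<\kappa\rangle$ in $\omega^\theta$ there is an infinite $A\subseteq\kappa$ such that $\{f_\xi:\xi\in A\}$ is bounded in $\omega^\theta$.
\end{enumerate}
Consequently, in $V[G]$, $[\theta^{++}]^{<\omega}\not\le_T\omega^\mu$ for every infinite $\mu\le\theta$, and no $\omega^\mu$ with $\omega\le\mu\le\theta$ is Tukey-top.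
\end{theorem}

\begin{theorem}\label{thm:comp}
\begin{enumerate}
\item[(a)] \emph{(ZFC)} If $\theta$ is an infinite cardinal and $\theta^\omega=\theta$, then $\omega^\theta$ is Tukey-top. In particular, CH implies that $\omega^{\omega_1}$ is Tukey-top.
\item[(b)] In the model $V[G]$ of Theorem~\ref{thm:main}, if $\mathrm{cf}(\theta)>\omega$, then for every cardinal $\rho$ we have $[\rho]^{<\omega}\le_T\omega^\theta$ if and only if $\rho\le\theta^+$. For $\theta=\omega_1$ the condition reads $\rho\le\omega_2$.
\item[(c)] $\mathrm{MA}_{\omega_1}+\mathfrak c=2^{\aleph_1}=\aleph_3$ does not decide whether $\omega^{\omega_1}$ is Tukey-top.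
\item[(d)] If $2^{\aleph_1}=\aleph_2$ and $\omega^{\omega_1}$ is not Tukey-top, then there is no Kurepa tree, and hence $\omega_2$ is inaccessible in $L$. So $\aleph_3$ is the least value of $2^{\aleph_1}$ with which ``$\omega^{\omega_1}$ is not Tukey-top'' can be obtained from $\mathrm{Con(ZFC)}$ alone, unless the existence of an inaccessible cardinal is inconsistent or its consistency follows from that of ZFC.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:indep}
If ZFC is consistent, then it neither proves nor refutes that $\omega^{\omega_1}$ is Tukey-top.
\end{corollary}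

\begin{proof}
By G\"odel's theorem, $\mathrm{ZFC}+\mathrm{GCH}$ is consistent if ZFC is. In a model of GCH, $\omega^{\omega_1}$ is Tukey-top by Theorem~\ref{thm:comp}(a). In its extension given by Theorem~\ref{thm:main} with $\theta=\omega_1$ and $\kappa=\lambda=\omega_3$, we have $2^{\aleph_1}=\aleph_3$ and $[\omega_3]^{<\omega}\not\le_T\omega^{\omega_1}$.
\end{proof}

We do not decide whether $2^{\aleph_1}=\aleph_2$ together with ``$\omega^{\omega_1}$ is not Tukey-top'' is consistent from large cardinals.

Section~\ref{sec:steps} splits the search for a bounded subfamily into two steps, and Section~\ref{sec:cohen} shows the harder step for Cohen forcing. Sections~\ref{sec:forcing}--\ref{sec:acc} prove Theorem~\ref{thm:main}, and Section~\ref{sec:sep} proves Theorem~\ref{thm:comp}.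

\section{Accumulation, convergence and separation}\label{sec:steps}

Let $\theta$ be an infinite cardinal, let $g,g_0,g_1,\dots\in\omega^\theta$, and for finite $a\subseteq\theta$ put
\[
B_a=\{n<\omega: g_n{\restriction}a=g{\restriction}a\}.
\]
The sequence $\langle g_n\rangle$ \emph{accumulates at} $g$ if every $B_a$ is infinite, and \emph{converges to} $g$ if every $B_{\{\alpha\}}$ is cofinite. These are the usual notions for the product topology with $\omega$ discrete. A convergent sequence takes finitely many values at each coordinate, so it is bounded by $h(\alpha)=\max_n g_n(\alpha)$. All bounded subfamilies in this paper arise in this way.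

\begin{example}[Countably many coordinates]\label{ex:baire}
Let $\langle f_\xi:\xi<\omega_1\rangle$ be a sequence in $\omega^\omega$. Call a finite sequence $s\in\omega^{<\omega}$ \emph{rare} if $s\subseteq f_\xi$ for only countably many $\xi$. There are countably many $s$, so only countably many $\xi$ have $f_\xi$ extending a rare sequence; let $\eta$ be an index outside this countable set. For each $n$ the sequence $f_\eta{\restriction}n$ is not rare, so we can choose $\xi_n\notin\{\eta,\xi_0,\dots,\xi_{n-1}\}$ with $f_{\xi_n}{\restriction}n=f_\eta{\restriction}n$. Then $\langle f_{\xi_n}\rangle$ converges to $f_\eta$ and is bounded. By Lemma~\ref{lem:reform}, $[\omega_1]^{<\omega}\not\le_T\omega^\omega$, and $\omega^\omega$ is not Tukey-top.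
\end{example}

For uncountable $\theta$ the argument falls into two steps, each of which can fail. Given a long sequence $\langle f_\xi:\xi<\kappa\rangle$ in $\omega^\theta$:
\begin{enumerate}
\item[(A)] find distinct $\eta,\xi_0,\xi_1,\dots$ such that $\langle f_{\xi_n}\rangle$ accumulates at $f_\eta$;
\item[(B)] pass to a subsequence that converges to $f_\eta$.
\end{enumerate}
Step (B) is a diagonalization against $\theta$ many conditions, and Martin's axiom performs it. A \emph{forcing order} is a nonempty set $Q$ with a reflexive and transitive relation $\le$ (a \emph{preorder}). Two elements are \emph{compatible} if they have a common lower bound, an \emph{antichain} is a set of pairwise incompatible elements, and $Q$ is \emph{ccc} if all antichains are countable; equivalently, in every sequence $\langle q_\xi:\xi<\omega_1\rangle$ two terms with distinct indices are compatible. A set $D\subseteq Q$ is \emph{dense} if every element of $Q$ has a lower bound in $D$. A \emph{filter} is an upward closed set in which any two elements have a common lower bound in the set. $\mathrm{MA}_\theta$ says that for every ccc order $Q$ and every family of at most $\theta$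 dense subsets of $Q$, some filter meets all of them; MA is $\mathrm{MA}_\theta$ for all $\theta<\mathfrak c=2^{\aleph_0}$. The next lemma is an instance of Booth's lemma (see \cite[Ch.~II, \S2]{Kunen}).

\begin{lemma}\label{lem:booth}
Assume $\mathrm{MA}_\theta$. If $\langle g_n\rangle$ accumulates at $g$ in $\omega^\theta$, then there is an infinite $B\subseteq\omega$ such that $\langle g_n:n\in B\rangle$ converges to $g$.
\end{lemma}

\begin{proof}
We need an infinite $B$ with $B\setminus B_{\{\alpha\}}$ finite for all $\alpha<\theta$. Let $Q$ consist of pairs $(s,a)$ of finite sets $s\subseteq\omega$, $a\subseteq\theta$, with $(s',a')\le(s,a)$ if $s'\supseteq s$, $a'\supseteq a$ and $s'\setminus s\subseteq B_a$. This is transitive because $B_{a'}\subseteq B_a$ for $a'\supseteq a$. The pairs $(s,a)$ and $(s,a')$ have the lower bound $(s,a\cup a')$, and there are countably many $s$, so $Q$ is ccc. The sets $\{(s,a):\alpha\in a\}$ for $\alpha<\theta$ are dense, and so are the sets $\{(s,a):|s|>k\}$ for $k<\omega$, because each $B_a$ is infinite. Let $H$ be a filter meeting all of them and $B=\bigcup\{s:(s,a)\in H\}$; it is infinite. Fix $\alpha$ and $(s,a)\in H$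 with $\alpha\in a$. If $n\in B\setminus s$, then $n\in s'$ for some $(s',a')\in H$, which we may take below $(s,a)$, and so $n\in B_a\subseteq B_{\{\alpha\}}$.
\end{proof}

Step (A) is the heart of the matter, and there is a simple obstruction to it.

\begin{definition}\label{def:sep}
A family $\langle f_\xi:\xi\in X\rangle$ in $\omega^\theta$ is \emph{$\sigma$-separating} if for every countable $A\subseteq X$ there is $\alpha<\theta$ such that $\xi\mapsto f_\xi(\alpha)$ is injective on $A$.
\end{definition}

In a $\sigma$-separating family, a sequence $\langle f_{\xi_n}\rangle$ with distinct indices accumulates nowhere, since $|B_{\{\alpha\}}|\le1$ at a separating coordinate $\alpha$. Moreover, an infinite $A\subseteq X$ has a countably infinite subset, which takes infinitely many values at its separating coordinate. Lemma~\ref{lem:reform} gives: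
\begin{equation}\label{eq:sep}
\text{if $\omega^\theta$ has a $\sigma$-separating family indexed by a set of size $\kappa$, then $[\kappa]^{<\omega}\le_T\omega^\theta$.}
\end{equation}

\begin{example}\label{ex:omega1}
Fix injections $i_\alpha:\alpha\to\omega$ for $\alpha<\omega_1$, and for $\xi<\omega_1$ put $f_\xi(\alpha)=i_\alpha(\xi)$ if $\xi<\alpha$ and $f_\xi(\alpha)=0$ otherwise. A countable $A\subseteq\omega_1$ is contained in some $\alpha<\omega_1$, and this $\alpha$ separates $A$. Hence $[\omega_1]^{<\omega}\le_T\omega^{\omega_1}$ in ZFC. This does not answer the question, because $2^{\aleph_1}\ge\aleph_2$.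
\end{example}

\section{Copying a condition: the case of Cohen forcing}\label{sec:cohen}

We first fix the textbook facts on forcing that we use. Let $P$ be a forcing order with largest element $1$. As usual we argue with filters $G$ that are generic over the ground model $V$; $\tau^G$ is the value of a name $\tau$, and we write $x$ for the canonical name of $x\in V$.
\begin{enumerate}
\item[(F1)] If $P$ is ccc, then $V$ and $V[G]$ have the same cardinals and cofinalities, and every countable set of ordinals in $V[G]$ is contained in a set that is countable in $V$.
\item[(F2)] A \emph{nice name} for a subset of $X\in V$ is given by antichains $W_x\subseteq P$ for $x\in X$, and its value is $\{x\in X: G\cap W_x\ne\emptyset\}$. If $1\Vdash\tau\subseteq X$, then $1\Vdash\tau=\sigma$ for some nice name $\sigma$, and every subset of $X$ in $V[G]$ is the value of a nice name. If $P$ is ccc, there are at most $(|P|^\omega)^{|X|}$ nice names for subsets of $X$, when $P$ is infinite.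
\item[(F3)] (Maximum principle.) If $1\Vdash\exists y\,\varphi(y)$, then $1\Vdash\varphi(\sigma)$ for some name $\sigma$. If moreover $V[G]\models\varphi(\tau^G)$, then $\sigma$ can be taken with $\sigma^G=\tau^G$: apply the principle to ``$\varphi(y)$, and $y=\tau$ if $\varphi(\tau)$''.
\item[(F4)] ($\Delta$-system lemma, \cite[II.1.6]{Kunen}.) Let $\nu<\kappa$ be infinite cardinals, $\kappa$ regular, with $\mu^{<\nu}<\kappa$ for all $\mu<\kappa$. If $|b_\xi|<\nu$ for $\xi<\kappa$, then there are $K\in[\kappa]^\kappa$ and a \emph{root} $R$ with $b_\xi\cap b_\eta=R$ for all distinct $\xi,\eta\in K$. (If one set $b$ occurs $\kappa$ times, take those indices and $R=b$; otherwise there are $\kappa$ distinct sets.) For finite sets this applies with $\nu=\omega$, $\kappa=\omega_1$.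
\end{enumerate}
We write $\mathrm{Fn}(X,Y)$ for the set of finite partial functions from $X$ to $Y$. We also use one piece of cardinal arithmetic:
\begin{equation}\label{eq:gch}
\text{under GCH, if $\nu$ is uncountable and $0<\mu<\mathrm{cf}(\nu)$, then $\nu^\mu=\nu$.}
\end{equation}
Indeed, every function $\mu\to\nu$ maps into some $\eta<\nu$, and $|\eta|^\mu\le 2^{\max(|\eta|,\mu,\omega)}\le\nu$.

We want $\mathrm{MA}_\theta$ for step (B), so we shall force with a ccc order. Such a forcing cannot remove the obstruction to step (A).

\begin{lemma}\label{lem:pres}
A $\sigma$-separating family in $V$ remains $\sigma$-separating in every ccc extension $V[G]$.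
\end{lemma}

\begin{proof}
We may assume that the index set is an ordinal. A countable set $A\in V[G]$ of indices is contained in a countable $A'\in V$ by (F1), and a coordinate that separates $A'$ separates $A$.
\end{proof}

So the ground model must have no $\sigma$-separating family of length $\kappa$. GCH ensures this for $\kappa=\theta^{++}$, since the members of such a family are distinct and $|\omega^\theta|=\theta^+$. It remains to understand the families that the forcing adds. The simplest of them shows the mechanism behind step (A), and also that step (B) can fail.

\begin{example}\label{ex:cohen}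
Let $\kappa$ be an infinite cardinal and $\mathbb C=\mathrm{Fn}(\kappa\times\omega_1,\omega)$, ordered by reverse inclusion. Conditions that agree on their common domain are compatible, so $\mathbb C$ is ccc: among $\aleph_1$ conditions, apply (F4) to the domains and find two with the same restriction to the root. Let $G$ be generic, $g=\bigcup G$, and let $f_\xi=g(\xi,\cdot)\in\omega^{\omega_1}$ be the $\xi$th column.

\emph{Step (A) holds.} Let $\eta,\xi_0,\xi_1,\dots<\kappa$ be any distinct ordinals, the sequence taken in $V$. Fix a finite $a\subseteq\omega_1$, a number $m$ and a condition $p$, extended so that $\{\eta\}\times a\subseteq\operatorname{dom}p$. Since $p$ is finite, it does not touch column $\xi_n$ for some $n>m$. Copy onto that column what $p$ says about column $\eta$: let $q=\{((\xi_n,\alpha),p(\eta,\alpha)):\alpha\in a\}$. Then $p\cup q$ is a condition, and it forces $f_{\xi_n}{\restriction}a=f_\eta{\restriction}a$. By genericity $B_a$ is infinite, so $\langle f_{\xi_n}\rangle$ accumulates at $f_\eta$.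

\emph{Step (B) fails.} In $V[G]$ no infinite subfamily is bounded. Let $A\subseteq\kappa$ be countably infinite, let $A'\supseteq A$ be countable in $V$, and let $\dot A$ be a nice name for $A$ with antichains $W_\xi$, $\xi\in A'$. These contain countably many conditions in all, so some $\alpha<\omega_1$ appears in the domain of none of them as a second coordinate. Let $p$ force that $\dot A$ is infinite and let $k<\omega$. Then there are $\xi\in A'$ with $(\xi,\alpha)\notin\operatorname{dom}p$ and $q\in W_\xi$ compatible with $p$, and $p\cup q\cup\{((\xi,\alpha),k)\}$ is a condition forcing $\xi\in\dot A$ and $f_\xi(\alpha)=k$. By genericity $\{f_\xi(\alpha):\xi\in A\}=\omega$. Thus $[\kappa]^{<\omega}\le_T\omega^{\omega_1}$ in $V[G]$.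
\end{example}

The copying argument rests on two properties of $\mathbb C$.
\begin{enumerate}
\item[(U)] \emph{Unions:} conditions are finite functions, and two conditions that agree on their common domain have their union as a common extension.
\item[(L)] \emph{Locality:} each $f_\xi$ lives on a small set of coordinates, and what a condition forces about $f_\xi$ is forced by its restriction to that set.
\end{enumerate}
Our task is to force $\mathrm{MA}_\theta$ with an order that keeps (U) and (L).

\section{An iteration with small memory}\label{sec:forcing}

From here through Section~\ref{sec:acc}, GCH holds in $V$ and $\theta,\kappa,\lambda$ are as in Theorem~\ref{thm:main}.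

In the usual finite-support iteration, the $\gamma$th iterand and the values of conditions at $\gamma$ are names that may refer to all earlier coordinates, so a condition cannot be cut down to a small set of coordinates. Two changes repair this. First, $\mathrm{MA}_\theta$ needs only orders of size at most $\theta$, so every iterand can have the ground-model set $\theta$ as its universe; conditions then take ordinals as values, and only the \emph{ordering} at $\gamma$ is a name. Second, an ordering of $\theta$ is named by at most $\theta$ conditions, so we record a set $a_\gamma\subseteq\gamma$ of at most $\theta$ coordinates, the memory of $\gamma$, and let the comparison at $\gamma$ be decided there.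

\subsection*{The orders $P_\beta$}
By recursion on $\beta\le\lambda$ we define orders $P_\beta$, and for $\gamma<\lambda$ sets $a_\gamma$ and names $\dot\le_\gamma$. Suppose that $a_\gamma$ and $\dot\le_\gamma$ are given for $\gamma<\beta$. The universe of $P_\beta$ is $\mathrm{Fn}(\beta,\theta)$. A set $C\subseteq\beta$ is \emph{closed} if $a_\gamma\subseteq C$ for all $\gamma\in C$, and $P_C=\{p\in P_\beta:\operatorname{dom}p\subseteq C\}$ carries the order induced from $P_\beta$, which is
\[
q\le p\iff \operatorname{dom}p\subseteq\operatorname{dom}q\ \text{ and }\ \forall\gamma\in\operatorname{dom}p:\ \ q{\restriction}a_\gamma\Vdash_{P_{a_\gamma}}q(\gamma)\mathrel{\dot\le_\gamma}p(\gamma).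
\]
We require, for all $\gamma<\beta$:
\begin{enumerate}
\item[(R1)] $a_\gamma\subseteq\gamma$ is closed and $|a_\gamma|\le\theta$;
\item[(R2)] $\dot\le_\gamma$ is a $P_{a_\gamma}$-name, and $P_{a_\gamma}$ forces that it is a preorder on $\theta$;
\item[(R3)] $P_\gamma$ forces that $\dot Q_\gamma=(\theta,\dot\le_\gamma)$ is ccc.
\end{enumerate}
The definition of $\le$ on $P_\beta$ refers only to the orders $P_{a_\gamma}\subseteq P_\gamma$ with $\gamma<\beta$, which are already defined, and neither the relation $q\le p$ nor the closedness of $C$ depends on the $\beta$ in which it is computed. Every ordinal $\gamma\le\beta$ is closed by (R1). Every $X\subseteq\beta$ with $|X|\le\theta$ is contained in a closed set of size at most $\theta$, namely $\bigcup_nX_n$ where $X_0=X$ and $X_{n+1}=X_n\cup\bigcup_{\gamma\in X_n}a_\gamma$.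

Lemmas~\ref{lem:order}--\ref{lem:ccc} hold for any choice of the data subject to (R1)--(R3); they are proved by induction on $\beta$, and the data are chosen afterwards. Part (a) of the first lemma is property (U).

\begin{lemma}\label{lem:order}
Let $p,q,r\in P_\beta$ and let $C\subseteq\beta$ be closed.
\begin{enumerate}
\item[(a)] If $q\supseteq p$, then $q\le p$. Hence $\le$ is reflexive, $\emptyset$ is the largest element, $p\le p{\restriction}C$, and if $p$ and $q$ agree on $\operatorname{dom}p\cap\operatorname{dom}q$, then $p\cup q\le p$ and $p\cup q\le q$.
\item[(b)] If $q\le p$, then $q{\restriction}C\le p{\restriction}C$.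
\item[(c)] If $r\le q\le p$, then $r\le p$.
\item[(d)] If $q\in P_C$ and $q\le p{\restriction}C$, then $s=q\cup p{\restriction}(\beta\setminus C)$ satisfies $s\le p$, $s\le q$ and $s{\restriction}C=q$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $\gamma\in\operatorname{dom}p$ we have $q(\gamma)=p(\gamma)$, and $\dot\le_\gamma$ is forced to be reflexive.

(b) For $\gamma\in C\cap\operatorname{dom}p$ we have $a_\gamma\subseteq C$, so $(q{\restriction}C){\restriction}a_\gamma=q{\restriction}a_\gamma$, and this condition forces $q(\gamma)\mathrel{\dot\le_\gamma}p(\gamma)$.

(c) Let $\gamma\in\operatorname{dom}p$. By (b) for the closed set $a_\gamma$, $r{\restriction}a_\gamma\le q{\restriction}a_\gamma$. So $r{\restriction}a_\gamma$ forces $q(\gamma)\mathrel{\dot\le_\gamma}p(\gamma)$ as well as $r(\gamma)\mathrel{\dot\le_\gamma}q(\gamma)$, and $\dot\le_\gamma$ is forced to be transitive.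

(d) We have $s{\restriction}C=q$, and $s\le q$ by (a). Also $\operatorname{dom}p\subseteq\operatorname{dom}s$. Let $\gamma\in\operatorname{dom}p$. If $\gamma\notin C$, then $s(\gamma)=p(\gamma)$ and reflexivity applies. If $\gamma\in C$, then $s(\gamma)=q(\gamma)$ and $s{\restriction}a_\gamma=q{\restriction}a_\gamma$ because $a_\gamma\subseteq C$, and $q{\restriction}a_\gamma$ forces $q(\gamma)\mathrel{\dot\le_\gamma}p(\gamma)$.
\end{proof}

Closed sets are the sets of coordinates to which a condition can be cut down. Recall that a \emph{$\Delta_0$ formula} is one whose quantifiers are all bounded; its truth value does not depend on the transitive model in which it is computed. The statements ``$\zeta\preceq\zeta'$'', ``$\preceq$ is a preorder on $\theta$'' and ``$u\subseteq f$'' are $\Delta_0$ in their parameters; ``$\preceq$ is ccc'' is not of this form.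

\begin{lemma}[Locality]\label{lem:local}
Let $C\subseteq\beta$ be closed.
\begin{enumerate}
\item[(a)] Two elements of $P_C$ are compatible in $P_C$ if and only if they are compatible in $P_\beta$. So $P_C$ is ccc if $P_\beta$ is.
\item[(b)] If $G$ is $P_\beta$-generic, then $G_C=G\cap P_C$ is $P_C$-generic, $p{\restriction}C\in G_C$ for all $p\in G$, and $\tau^G=\tau^{G_C}$ for every $P_C$-name $\tau$.
\item[(c)] If $\varphi$ is a $\Delta_0$ formula whose parameters are $P_C$-names and $p\in P_\beta$, then $p\Vdash_{P_\beta}\varphi$ if and only if $p{\restriction}C\Vdash_{P_C}\varphi$.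
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $r\in P_\beta$ extends $q,q'\in P_C$, then $r{\restriction}C\in P_C$ extends $q{\restriction}C=q$ and $q'{\restriction}C=q'$ by Lemma~\ref{lem:order}(b).

(b) If $p\in G$, then $p{\restriction}C\in G$ because $p\le p{\restriction}C$. The set $G_C$ is upward closed in $P_C$, and if $r\in G$ extends $q,q'\in G_C$, then $r{\restriction}C\in G_C$ extends both, as in (a). Let $D\in V$ be dense in $P_C$. Given $p\in P_\beta$, pick $q\in D$ with $q\le p{\restriction}C$; Lemma~\ref{lem:order}(d) gives $s\le p,q$. So the conditions lying below an element of $D$ are dense in $P_\beta$, one of them is in $G$, and $G_C$ meets $D$. The last statement holds because the evaluation of $\tau$ asks only which elements of $P_C$ belong to $G$.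

(c) Suppose $p{\restriction}C\Vdash_{P_C}\varphi$ and let $G\ni p$ be $P_\beta$-generic. By (b), $\varphi$ holds in $V[G_C]$, the names have the same values in $V[G]$, and $\varphi$ is $\Delta_0$; so $\varphi$ holds in $V[G]$. Conversely, suppose $p{\restriction}C\not\Vdash_{P_C}\varphi$. Then some $q\le p{\restriction}C$ in $P_C$ forces $\neg\varphi$. The condition $s$ of Lemma~\ref{lem:order}(d) has $s{\restriction}C=q$, so $s\Vdash_{P_\beta}\neg\varphi$ by the direction just proved. As $s\le p$, we get $p\not\Vdash_{P_\beta}\varphi$.
\end{proof}

The next lemma says that the comparison at coordinate $\beta$, which by definition is decided in $P_{a_\beta}$, may be decided in all of $P_\beta$. This is what makes the construction behave like an iteration.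

\begin{lemma}\label{lem:step}
Let $\beta<\beta'$, $p\in P_{\beta'}$, $p'\in P_\beta$ and $\zeta<\theta$. Suppose that $p'\le p{\restriction}\beta$ and, in case $\beta\in\operatorname{dom}p$, that $p'\Vdash_{P_\beta}\zeta\mathrel{\dot\le_\beta}p(\beta)$. Then $s=p'\cup\{(\beta,\zeta)\}\cup p{\restriction}(\beta,\beta')\le p$.
\end{lemma}

\begin{proof}
Let $\gamma\in\operatorname{dom}p$. If $\gamma<\beta$, then $s{\restriction}a_\gamma=p'{\restriction}a_\gamma$ and $s(\gamma)=p'(\gamma)$, and we use $p'\le p{\restriction}\beta$. If $\gamma=\beta$, then $s{\restriction}a_\beta=p'{\restriction}a_\beta$ forces $\zeta\mathrel{\dot\le_\beta}p(\beta)$ in $P_{a_\beta}$, by Lemma~\ref{lem:local}(c) with $C=a_\beta$. If $\gamma>\beta$, then $s(\gamma)=p(\gamma)$.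
\end{proof}

\begin{lemma}\label{lem:ccc}
$P_\beta$ is ccc.
\end{lemma}

\begin{proof}
$P_0=\{\emptyset\}$. For the successor step let $P_\beta$ be ccc and $\langle p_\xi:\xi<\omega_1\rangle$ a sequence in $P_{\beta+1}$. Put $\zeta_\xi=p_\xi(\beta)$ if $\beta\in\operatorname{dom}p_\xi$ and $\zeta_\xi=0$ otherwise. Let $\dot I$ be a $P_\beta$-name for $\{\xi:p_\xi{\restriction}\beta\in G\}$. It is not forced that $\dot I$ is countable. Otherwise take a maximal antichain of conditions each forcing $\dot I\subseteq\delta'$ for some $\delta'<\omega_1$; it is countable, so one $\delta<\omega_1$ has $\emptyset\Vdash\dot I\subseteq\delta$, whereas $p_\delta{\restriction}\beta\Vdash\delta\in\dot I$. So let $G$ be $P_\beta$-generic with $I=\dot I^G$ uncountable. In $V[G]$ the order $\dot Q_\beta^G$ is ccc by (R3), so there are distinct $\xi,\eta\in I$ and $\zeta<\theta$ below both $\zeta_\xi$ and $\zeta_\eta$. Take $r\in G$ that extends $p_\xi{\restriction}\beta$ and $p_\eta{\restriction}\beta$ and forces $\zeta\mathrel{\dot\le_\beta}\zeta_\xi,\zeta_\eta$. By Lemma~\ref{lem:step}, $r\cup\{(\beta,\zeta)\}$ extends $p_\xi$ and $p_\eta$.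

Let $\beta$ be a limit ordinal and $\langle p_\xi:\xi<\omega_1\rangle$ a sequence in $P_\beta$. By (F4) we may assume that the domains form a $\Delta$-system; its root is finite, hence contained in some $\gamma<\beta$. As $P_\gamma$ is ccc, there are two terms $p,q$ with distinct indices and $r\in P_\gamma$ with $r\le p{\restriction}\gamma$ and $r\le q{\restriction}\gamma$. Since $\operatorname{dom}p\cap\operatorname{dom}q\subseteq\gamma$, the set $s=r\cup p{\restriction}[\gamma,\beta)\cup q{\restriction}[\gamma,\beta)$ is a function. Now $s\le r\cup p{\restriction}[\gamma,\beta)\le p$ by parts (a) and (d) of Lemma~\ref{lem:order} with $C=\gamma$, and the same holds with $q$ in place of $p$.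
\end{proof}

\subsection*{Bookkeeping}
We now choose the data so that every candidate is considered cofinally often. Fix $e:\lambda\to\lambda\times\lambda$ such that $e(\beta)=(\delta,\nu)$ implies $\delta\le\beta$ and each pair is the value of $e$ at unboundedly many $\beta$. (Take a map onto $\lambda\times\lambda$ with all fibers of size $\lambda$, and change its value to $(0,0)$ wherever $\delta>\beta$.)

Once $P_\delta$ is defined, $\delta<\lambda$, call $(a,\dot\preceq)$ a \emph{$\delta$-candidate} if $a\subseteq\delta$ is closed, $|a|\le\theta$, and $\dot\preceq$ is a nice $P_a$-name for a subset of $\theta\times\theta$ that $P_a$ forces to be a preorder on $\theta$. There are at most $\lambda^\theta=\lambda$ choices of $a$ by \eqref{eq:gch}. For each, $P_a$ is ccc of size at most $\theta$, so there are at most $(\theta^\omega)^\theta=2^\theta\le\lambda$ nice names. There is at least one candidate, the \emph{trivial} one, with $a=\emptyset$ and $\dot\preceq$ naming the full relation $\theta\times\theta$. List the $\delta$-candidates, with repetitions, as $(a^\delta_\nu,\dot\preceq^\delta_\nu)$ for $\nu<\lambda$.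

At stage $\beta$ let $e(\beta)=(\delta,\nu)$; the list for $\delta\le\beta$ is available. If $P_\beta$ forces that $(\theta,\dot\preceq^\delta_\nu)$ is ccc, let $(a_\beta,\dot\le_\beta)=(a^\delta_\nu,\dot\preceq^\delta_\nu)$. Otherwise use the trivial candidate, in which any two elements are compatible. Then (R1)--(R3) hold. The ccc is tested in $P_\beta$ and not in $P_{a_\beta}$ because the successor step of Lemma~\ref{lem:ccc} needs it there, and Lemma~\ref{lem:local}(c) does not transfer it.

This completes the definition of $P_\lambda$. The following lemma, together with Lemma~\ref{lem:local}(c), is property (L).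

\begin{lemma}[Small supports]\label{lem:support}
Let $X\in V$ with $|X|\le\theta$, and let $\tau$ be a nice $P_\lambda$-name for a subset of $X$. There is a closed set $b$ with $|b|\le\theta$ such that $\tau$ is a nice $P_b$-name, and $b\subseteq\delta$ for some $\delta<\lambda$.
\end{lemma}

\begin{proof}
The antichains $W_x$, $x\in X$, of $\tau$ are countable, so the union of the domains of their elements has size at most $\theta$ and is contained in a closed set $b$ with $|b|\le\theta$. Each $W_x$ is an antichain of $P_b$. Since $\lambda$ is regular and $\lambda>\theta$, the set $b$ is bounded in $\lambda$.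
\end{proof}

\section{Martin's axiom and the continuum in the extension}\label{sec:ma}

Let $G$ be $P_\lambda$-generic and $G_\beta=G\cap P_\beta$. By Lemma~\ref{lem:ccc} and (F1), $V$, $V[G_\beta]$ and $V[G]$ have the same cardinals. Let $\le_\beta$ be the value of $\dot\le_\beta$, let $Q_\beta=(\theta,\le_\beta)\in V[G_\beta]$, and let $H_\beta$ be the upward closure in $Q_\beta$ of $\{p(\beta):p\in G,\ \beta\in\operatorname{dom}p\}$.

\begin{lemma}\label{lem:generic}
For $\beta<\lambda$, the set $H_\beta$ belongs to $V[G_{\beta+1}]$ and is a filter on $Q_\beta$ that meets every dense $D\subseteq Q_\beta$ with $D\in V[G_\beta]$.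
\end{lemma}

\begin{proof}
If $p\in G$, then $p{\restriction}(\beta+1)\in G_{\beta+1}$, so $H_\beta$ is defined from $G_{\beta+1}$. If $p,q\in G$ have $\beta$ in their domains and $r\in G$ extends both, then $r{\restriction}a_\beta\in G_{a_\beta}$ forces $r(\beta)\mathrel{\dot\le_\beta}p(\beta),q(\beta)$; so $r(\beta)\in H_\beta$ is a common lower bound, and $H_\beta$ is a filter. Let $\dot D$ be a $P_\beta$-name for $D$ and let $p_0\in G_\beta$ force in $P_\beta$ that $\dot D$ is dense. Let $p\le p_0$ in $P_\lambda$. Then $p{\restriction}\beta\le p_0$, so there are $p'\le p{\restriction}\beta$ in $P_\beta$ and $\zeta<\theta$ such that $p'$ forces $\zeta\in\dot D$ and, if $\beta\in\operatorname{dom}p$, also $\zeta\mathrel{\dot\le_\beta}p(\beta)$. The condition $s$ of Lemma~\ref{lem:step} extends $p$. Thus the conditions $s$ with $s{\restriction}\beta\Vdash_{P_\beta}s(\beta)\in\dot D$ are dense below $p_0$. One of them is in $G$, and $s(\beta)\in D\cap H_\beta$.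
\end{proof}

We shall twice transport an order to the universe $\theta$. If $\pi:\theta\to Q$ is onto, the \emph{pullback} is the preorder on $\theta$ with $\zeta\preceq\zeta'$ if and only if $\pi(\zeta)\le\pi(\zeta')$. Since $\pi$ is onto, $\zeta,\zeta'$ are compatible exactly when their images are, so the pullback of a ccc order is ccc; preimages of dense sets are dense; and the image of a filter is a filter.

\begin{proof}[Proof of Theorem~\ref{thm:main}(1)]
\emph{Martin's axiom.} It suffices to verify $\mathrm{MA}_\theta$ for ccc orders of size at most $\theta$ \cite[II.3.1]{Kunen}, hence, by pulling back, for ccc preorders on $\theta$. In $V[G]$ let $\preceq$ be such a preorder and let $D_\xi$, $\xi<\theta$, be dense sets. By (F3) and (F2) there is a nice name $\dot\preceq$ for $\preceq$ that $P_\lambda$ forces to be a ccc preorder on $\theta$. By Lemma~\ref{lem:support} it is a nice $P_a$-name for a closed $a\subseteq\delta<\lambda$ with $|a|\le\theta$, and by Lemma~\ref{lem:local}(c), $P_a$ forces it to be a preorder on $\theta$. So $(a,\dot\preceq)=(a^\delta_\nu,\dot\preceq^\delta_\nu)$ for some $\nu$.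

This candidate passes the test at every stage $\beta\ge\delta$. Suppose that some $p\in P_\beta$ forces an uncountable antichain, and let $G'\ni p$ be $P_\lambda$-generic. Then $V[G'\cap P_\beta]$ contains an uncountable antichain of $(\theta,\dot\preceq^{G'})$. Being an antichain is $\Delta_0$ and $\omega_1$ is preserved, so it is an uncountable antichain in $V[G']$, contrary to the choice of $\dot\preceq$.

The set $\{(\xi,\zeta):\zeta\in D_\xi\}\subseteq\theta\times\theta$ has a nice name, so by Lemmas~\ref{lem:support} and~\ref{lem:local}(b) it lies in $V[G_{\beta_0}]$ for some $\beta_0<\lambda$. Choose $\beta\ge\max(\beta_0,\delta)$ with $e(\beta)=(\delta,\nu)$. Then $Q_\beta=(\theta,\preceq)$, and $H_\beta$ meets every $D_\xi$ by Lemma~\ref{lem:generic}.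

\emph{Powers.} Since $|P_\lambda|=\lambda$, for $\omega\le\mu<\lambda$ there are at most $(\lambda^\omega)^\mu=\lambda$ nice names for subsets of $\mu$, by \eqref{eq:gch}; so $2^\mu\le\lambda$ in $V[G]$. It remains to find $\lambda$ reals. In $V$, pull back $\mathrm{Fn}(\omega,2)$, ordered by reverse inclusion, along a surjection $\pi$ from $\theta$. With $a=\emptyset$ this gives a $0$-candidate, with index $\nu$ say, and it is ccc in every extension because $\mathrm{Fn}(\omega,2)$ is countable. So it is used at all stages in $S=\{\beta:e(\beta)=(0,\nu)\}$, and $|S|=\lambda$ since $S$ is unbounded in the regular cardinal $\lambda$. For $\beta\in S$ let $c_\beta=\bigcup\pi[H_\beta]$. The sets $\{t:n\in\operatorname{dom}t\}$ and, for $x\in2^\omega\cap V[G_\beta]$, $\{t:t\not\subseteq x\}$ are dense in $\mathrm{Fn}(\omega,2)$, so Lemma~\ref{lem:generic} gives $c_\beta\in2^\omega$, $c_\beta\notin V[G_\beta]$ and $c_\beta\in V[G_{\beta+1}]$. Hence the reals $c_\beta$ are distinct, and $\lambda\le2^\omega\le2^\mu$.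
\end{proof}

\section{Long sequences accumulate}\label{sec:acc}

We now carry out step (A) for an arbitrary family in $V[G]$.

\begin{proposition}\label{prop:acc}
In $V[G]$, for every $\langle f_\xi:\xi<\kappa\rangle$ in $\omega^\theta$ there are distinct $\eta,\xi_0,\xi_1,\dots<\kappa$ such that $\langle f_{\xi_n}\rangle$ accumulates at $f_\eta$.
\end{proposition}

Two features of Example~\ref{ex:cohen} are lost. The columns were pairwise disjoint, while the supports of arbitrary names overlap; the $\Delta$-system lemma confines the overlap to a root $R$. The columns were also copies of each other, so that a condition could be moved from one to another. We do not look for an isomorphism between supports. The copying argument needs only this: if a finite piece $u$ of $f_\eta$ can be forced by a condition whose part on $R$ is $r$, then the same is true of $f_{\xi_n}$. So we record the pairs $(r,u)$ and count.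

\begin{proof}
By (F3) the sequence has a name that $P_\lambda$ forces to be a function from $\kappa$ to $\omega^\theta$. Work in $V$. For $\xi<\kappa$, (F3) and (F2) give a nice name $\dot f_\xi$ for a subset of $\theta\times\omega$ that is forced to be the $\xi$th term. By Lemma~\ref{lem:support}, $\dot f_\xi$ is a $P_{b_\xi}$-name for a closed set $b_\xi$ with $|b_\xi|\le\theta$.

For $\mu<\kappa$ we have $\mu^\theta\le(\theta^+)^\theta=\theta^+<\kappa$ by \eqref{eq:gch}. So (F4) with $\nu=\theta^+$ gives $K\in[\kappa]^\kappa$ and $R$ with $b_\xi\cap b_\eta=R$ for distinct $\xi,\eta\in K$. For $\xi\in K$ define the \emph{trace}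
\[
T_\xi=\{(q{\restriction}R,u):\ q\in P_{b_\xi},\ u\in\mathrm{Fn}(\theta,\omega),\ q\Vdash_{P_\lambda}u\subseteq\dot f_\xi\}\ \subseteq\ \mathrm{Fn}(R,\theta)\times\mathrm{Fn}(\theta,\omega).
\]
The set on the right has size $\theta$ because $|R|\le\theta$, so there are at most $2^\theta=\theta^+<\kappa$ possible traces, and some trace occurs infinitely often. Fix distinct $\eta,\xi_0,\xi_1,\dots\in K$ with $T_{\xi_n}=T_\eta$ for all $n$.

In $V[G]$ let $a\subseteq\theta$ be finite, $u=f_\eta{\restriction}a$ and $m<\omega$. We must find $n>m$ with $u\subseteq f_{\xi_n}$. The finite function $u$ is in $V$; let $p_0\in G$ force $u\subseteq\dot f_\eta$. By genericity it suffices to show that every $p\le p_0$ has an extension that forces $u\subseteq\dot f_{\xi_n}$ for some $n>m$.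

\emph{Cut $p$ down.} By Lemma~\ref{lem:local}(c) for $C=b_\eta$, the condition $p{\restriction}b_\eta$ forces $u\subseteq\dot f_\eta$ in $P_{b_\eta}$, and by the same lemma in $P_\lambda$. Put $r=p{\restriction}R$. Since $R\subseteq b_\eta$, we have $r=(p{\restriction}b_\eta){\restriction}R$, so $(r,u)\in T_\eta$.

\emph{Find an untouched support.} The sets $b_{\xi_n}\setminus R$ are pairwise disjoint and $\operatorname{dom}p$ is finite, so there is $n>m$ with $\operatorname{dom}p\cap b_{\xi_n}\subseteq R$.

\emph{Copy.} Since $(r,u)\in T_\eta=T_{\xi_n}$, there is $q\in P_{b_{\xi_n}}$ with $q{\restriction}R=r$ and $q\Vdash u\subseteq\dot f_{\xi_n}$. Now $\operatorname{dom}p\cap\operatorname{dom}q\subseteq\operatorname{dom}p\cap b_{\xi_n}\subseteq R$ and $p{\restriction}R=r=q{\restriction}R$, so $p$ and $q$ agree on their common domain. By Lemma~\ref{lem:order}(a), $p\cup q\le p$ and $p\cup q\le q$, and therefore $p\cup q$ forces $u\subseteq\dot f_{\xi_n}$.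
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Work in $V[G]$. Given $\langle f_\xi:\xi<\kappa\rangle$, take $\eta,\xi_0,\xi_1,\dots$ from Proposition~\ref{prop:acc}. Since $\mathrm{MA}_\theta$ holds, Lemma~\ref{lem:booth} gives an infinite $B\subseteq\omega$ such that $\langle f_{\xi_n}:n\in B\rangle$ converges, hence is bounded. The set $A=\{\xi_n:n\in B\}$ is infinite because the $\xi_n$ are distinct. This proves (2).

Let $\omega\le\mu\le\theta$. Given $\kappa$ functions in $\omega^\mu$, extend each by $0$ to $\theta$, apply (2), and restrict the bound to $\mu$: some infinite subfamily is bounded in $\omega^\mu$. By Lemma~\ref{lem:reform}, $[\kappa]^{<\omega}\not\le_T\omega^\mu$. Since $2^\mu=\lambda\ge\kappa$, the last sentence of that lemma gives $[2^\mu]^{<\omega}\not\le_T\omega^\mu$, so $\omega^\mu$ is not Tukey-top.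
\end{proof}

\begin{remark}[Where the hypotheses are used]\label{rem:hyp}
In Proposition~\ref{prop:acc}, GCH and $\kappa=\theta^{++}$ enter twice, in the $\Delta$-system lemma and in the count of traces. Theorem~\ref{thm:comp}(b) shows that $\theta^{++}$ cannot be lowered to $\theta^+$ when $\mathrm{cf}(\theta)>\omega$, and the second model in the proof of Theorem~\ref{thm:comp}(c) shows that a ccc extension satisfying (1) need not satisfy (2) when GCH fails in the ground model. GCH is also used in the bookkeeping and in the bound $2^\mu\le\lambda$. The ccc makes the supports $b_\xi$ small. Regularity of $\lambda$ bounds small supports below $\lambda$, so that later stages can act on them, and $\lambda\ge\kappa$ turns (2) into the failure of Tukey-topness. $\mathrm{MA}_\theta$ is used only for step (B), which can fail without it by Example~\ref{ex:cohen}. For $\theta=\omega$, statement (2) holds in ZFC by Example~\ref{ex:baire}.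
\end{remark}

\section{Separating families}\label{sec:sep}

All four parts of Theorem~\ref{thm:comp} come from producing a $\sigma$-separating family and applying \eqref{eq:sep}. The first construction is the Engelking--Kar{\l}owicz argument. We want to separate countable subsets of $2^\theta$ using only $\theta$ coordinates, although $2^\theta$ has more than $\theta$ countable subsets. The point is that countably many elements of $2^\theta$ are already distinguished by their restrictions to a countable $c\subseteq\theta$. A coordinate therefore needs to know only $c$ and a numbering of countably many elements of $2^c$, and there are just $\theta^\omega$ such data.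

\begin{lemma}\label{lem:ek}
If $\theta$ is infinite and $\theta^\omega=\theta$, then $\omega^\theta$ has a $\sigma$-separating family indexed by $2^\theta$.
\end{lemma}

\begin{proof}
Let $I$ be the set of pairs $(c,s)$ where $c\subseteq\theta$ is countable and $s$ is a countable partial function from $2^c$ to $\omega$. There are $\theta^\omega=\theta$ choices of $c$, and for each at most $(2^\omega)^\omega=2^\omega\le\theta^\omega=\theta$ choices of $s$; so $|I|=\theta$, and we may work in $\omega^I$. For $x\in2^\theta$ put
\[
f_x(c,s)=\begin{cases}s(x{\restriction}c)&\text{if }x{\restriction}c\in\operatorname{dom}s,\\ 0&\text{otherwise.}\end{cases}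
\]
Let $x_0,x_1,\dots$ be finitely or countably many distinct elements of $2^\theta$. For each pair $m\ne n$ choose a point of $\theta$ where $x_m$ and $x_n$ differ, and let $c$ be the set of these points. The restrictions $x_n{\restriction}c$ are distinct, so $s(x_n{\restriction}c)=n$ defines a countable partial function $s$, and $f_{x_n}(c,s)=n$ for all $n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:comp}]
(a) Lemma~\ref{lem:ek} and \eqref{eq:sep} give $[2^\theta]^{<\omega}\le_T\omega^\theta$. Under CH, $\omega_1^\omega=(2^\omega)^\omega=2^\omega=\omega_1$.

(b) Cofinalities are preserved, so $\mathrm{cf}(\theta)>\omega$ in $V$, and $\theta^\omega=\theta$ in $V$ by \eqref{eq:gch}. By Lemma~\ref{lem:ek}, $V$ has a $\sigma$-separating family of size $2^\theta=\theta^+$ in $\omega^\theta$. It remains $\sigma$-separating in $V[G]$ by Lemma~\ref{lem:pres}, and cardinals are preserved, so $[\theta^+]^{<\omega}\le_T\omega^\theta$ in $V[G]$. By Theorem~\ref{thm:main}, $[\theta^{++}]^{<\omega}\not\le_T\omega^\theta$ in $V[G]$. The last sentence of Lemma~\ref{lem:reform} extends the first fact to all $\rho\le\theta^+$ and the second to all $\rho\ge\theta^{++}$.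

(c) Theorem~\ref{thm:main} with $\theta=\omega_1$ and $\lambda=\omega_3$ gives a model of $\mathrm{MA}_{\omega_1}+\mathfrak c=2^{\aleph_1}=\aleph_3$ in which $\omega^{\omega_1}$ is not Tukey-top. For the other model we make $2^{\aleph_1}$ large first, keeping CH, and force MA afterwards. Over a model of GCH, force with the countable partial functions from $\omega_3\times\omega_1$ to $2$, ordered by reverse inclusion, and let $W$ be the extension. This order is countably closed, so it adds no reals and preserves $\omega_1$; by CH and (F4) with $\nu=\omega_1$, $\kappa=\omega_2$, its antichains have size at most $\aleph_1$, so it preserves all larger cardinals. It adds $\aleph_3$ distinct subsets of $\omega_1$, it has size $\aleph_3^{\aleph_0}=\aleph_3$, and there are at most $(\aleph_3^{\aleph_1})^{\aleph_2}=\aleph_3$ nice names for subsets of $\omega_2$. So $W$ satisfies CH and $2^{\aleph_1}=2^{\aleph_2}=\aleph_3$. By Lemma~\ref{lem:ek}, $W$ has a $\sigma$-separating family of size $\aleph_3$ in $\omega^{\omega_1}$.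

The Solovay--Tennenbaum theorem says that if $\nu$ is regular and uncountable and $2^{<\nu}=\nu$, then some ccc forcing forces $\mathrm{MA}+\mathfrak c=\nu$. Apply it in $W$ with $\nu=\omega_3$. In the extension $\mathrm{MA}_{\omega_1}$ holds, and $2^{\aleph_1}=\aleph_3$ because MA implies $2^\mu=\mathfrak c$ for $\omega\le\mu<\mathfrak c$. The $\sigma$-separating family survives by Lemma~\ref{lem:pres}, so $[2^{\aleph_1}]^{<\omega}\le_T\omega^{\omega_1}$.

(d) A \emph{Kurepa tree} is a tree $T$ of height $\omega_1$ with countable levels $T_\alpha$ and at least $\aleph_2$ cofinal branches. For a cofinal branch $b$ let $b(\alpha)$ be its node on level $\alpha$. Fix injections $i_\alpha:T_\alpha\to\omega$ and put $f_b(\alpha)=i_\alpha(b(\alpha))$. Two branches that agree on level $\alpha$ agree on all lower levels, so two distinct cofinal branches differ on all levels from some countable ordinal on. For a countable set $A$ of branches there are countably many pairs, so some $\alpha<\omega_1$ lies above all these ordinals, and $b\mapsto f_b(\alpha)$ is injective on $A$. Thus $\aleph_2$ branches give a $\sigma$-separating family of size $\aleph_2$, and $[\omega_2]^{<\omega}\le_T\omega^{\omega_1}$.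 If $2^{\aleph_1}=\aleph_2$, this says that $\omega^{\omega_1}$ is Tukey-top.

Hence, if $2^{\aleph_1}=\aleph_2$ and $\omega^{\omega_1}$ is not Tukey-top, there is no Kurepa tree. By a theorem of Solovay (see \cite[Ch.~27]{Jech}), $\omega_2$ is then inaccessible in $L$. So the consistency of ``$2^{\aleph_1}=\aleph_2$ and $\omega^{\omega_1}$ is not Tukey-top'' implies the consistency of an inaccessible cardinal. Since $\aleph_2$ is the only possible value of $2^{\aleph_1}$ below $\aleph_3$, and the proof of Corollary~\ref{cor:indep} realizes $\aleph_3$ from $\mathrm{Con(ZFC)}$, the last statement follows.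
\end{proof}

\begin{thebibliography}{9}

\bibitem{BMS}
Tom Benhamou, Justin T. Moore, Luke Serafin,
\emph{Ultrafilters over Successor Cardinals and the Tukey Order},
arXiv:2507.22307 (2025).

\bibitem{Jech}
Jech, \emph{Set Theory}, 3rd ed.

\bibitem{Kunen}
Kunen, \emph{Set Theory}, 1980.

\end{thebibliography}
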